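# Topological shadowing for linear operators and strong stability

Throughout, $|x|$ is the norm of a vector $x$ in a Banach space, $d(x,y)=|x-y|$, and $\|L\|$ is the operator norm. Only in the Hilbert space computation of Section 10 do we write $\|f\|$ for the norm of a function.

## 1. Continuous tolerances, pseudo orbits and shadowing

Let $X$ be a metric space and $f:X\to X$ a bijective map.

**Definition (tolerance).** $C^+(X)$ is the set of all continuous functions $\delta:X\to(0,\infty)$.

*Example.* On a compact set, a tolerance has a positive minimum. On a bounded set that is not relatively compact, it may come arbitrarily close to $0$. In $\ell^2(\mathbb N)$ with unit vectors $e_j$, put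
$$\delta(x)=\inf_{j\ge1}\Big(\tfrac1j+|x-e_j|\Big).$$
As an infimum of $1$-Lipschitz functions, $\delta$ is $1$-Lipschitz. Since $|e_i-e_j|=\sqrt2$ for $i\neq j$, at most one index $j_0$ satisfies $|x-e_{j_0}|<\sqrt2/2$. Hence $\delta(x)\ge\min(1/j_0,\sqrt2/2)>0$ (and $\delta(x)\ge\sqrt2/2$ if there is no such index). So $\delta\in C^+(\ell^2)$, yet $\delta(e_j)\le1/j$. Both facts, the minimum on compact sets and the decay along separated sequences, will be used.

**Definition (pseudo orbit).** Let $\delta\in C^+(X)$. A sequence $(x_n)_{n\in\mathbb Z}$ is a $\delta$-pseudo orbit of $f$ if $d(f(x_n),x_{n+1})<\delta(f(x_n))$ for all $n\in\mathbb Z$.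

*Example.* Let $f(x)=x/2$ on $\mathbb C$ and $t>0$. Put $x_n=2^{-n}$ for $n<0$ and $x_n=(1+t)2^{-n}$ for $n\ge0$. The sequence follows an orbit, jumps once, and follows another orbit. The only error is $|f(x_{-1})-x_0|=|1-(1+t)|=t$, so $(x_n)$ is a $\delta$-pseudo orbit exactly when $t<\delta(1)$.

**Definition (shadowing).** A sequence $(x_n)_{n\in\mathbb Z}$ can be $\epsilon$-shadowed if there is $x\in X$ with $d(f^n(x),x_n)<\epsilon(f^n(x))$ for all $n\in\mathbb Z$.

*Example.* Take the sequence above with $t<1$, and $\epsilon\equiv1$. The point $z=1$ shadows it, because $|2^{-n}-x_n|$ is $0$ for $n<0$ and $t2^{-n}<1$ for $n\ge0$. It is the only choice: for $n<0$ we need $2^{|n|}|z-1|<1$, and letting $n\to-\infty$ forces $z=1$. The expanding direction of time (here the past) fixes the shadowing point.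

**Definition (topological shadowing property, TSP).** The map $f$ has TSP if for every $\epsilon\in C^+(X)$ there is $\delta\in C^+(X)$ such that every $\delta$-pseudo orbit can be $\epsilon$-shadowed.

If some $\delta$ works for $\epsilon$, then so does every smaller element of $C^+(X)$, because it has fewer pseudo orbits.

*Example.* The identity of $\mathbb C$ does not have TSP. Take $\epsilon\equiv1$ and any $\delta\in C^+(\mathbb C)$. Let $\delta_0>0$ be the minimum of $\delta$ on the segment $[0,3]$, and choose $N$ with $3/N<\delta_0$. The sequence $x_n=0$ for $n\le0$, $x_n=3n/N$ for $0\le n\le N$, $x_n=3$ for $n\ge N$ is a $\delta$-pseudo orbit. A point $z$ shadowing it would satisfy $|z|<1$ and $|z-3|<1$, which is impossible.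

## 2. Invertible operators, spectrum and strong stability

Let $X$ be a complex Banach space of positive dimension. A **linear operator** here means an invertible bounded linear operator $L:X\to X$ with bounded inverse. Its **spectrum** $\sigma(L)$ is the set of $\lambda\in\mathbb C$ for which $L-\lambda I$ is not invertible. Let $\mathbb D$ be the open unit disk, $\overline{\mathbb D}$ its closure and $\mathbb T=\partial\mathbb D$.

We use the following textbook facts.

* **(F1)** $\sigma(L)$ is nonempty and compact, and $\sigma(L^{-1})=\{1/\lambda:\lambda\in\sigma(L)\}$. The spectral radius is $\max_{\lambda\in\sigma(L)}|\lambda|=\lim_n\|L^n\|^{1/n}$, and it is at most $\|L^n\|^{1/n}$ for each $n\ge1$.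
* **(F2)** (Uniform boundedness.) If $\{L^nx:n\ge0\}$ is bounded for every $x$, then $\sup_{n\ge0}\|L^n\|<\infty$.
* **(F3)** If $M=\sup_{n\ge0}\|L^n\|<\infty$ and $L^ny\to0$ for all $y$ in a dense subspace, then $L^nx\to0$ for all $x$. Indeed $|L^nx|\le M|x-y|+|L^ny|$.
* **(F4)** A bounded diagonal operator on $\ell^2(\mathbb N)$ with diagonal $(a_k)$ has spectrum $\overline{\{a_k\}}$. Each $a_k$ is an eigenvalue and the spectrum is closed; if $\mu\notin\overline{\{a_k\}}$, then $\operatorname{diag}(1/(a_k-\mu))$ is a bounded inverse of $\operatorname{diag}(a_k)-\mu I$.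

**Definition (strong stability).** $L$ is strongly stable if $L^nx\to0$ as $n\to+\infty$ for every $x\in X$.

*Examples.* If $\sigma(L)\subset\mathbb D$, then $L$ is strongly stable: the spectral radius is $<1$, so even $\|L^n\|\to0$. An isometry is never strongly stable. The instructive example is
$$Le_k=\tfrac{k}{k+1}e_k\ \ (k\ge1)\quad\text{on }\ell^2(\mathbb N).$$
It is bounded, and invertible with $\|L^{-1}\|=\sup_k\frac{k+1}k=2$. It is strongly stable, since $|L^nx|^2=\sum_k\big(\frac k{k+1}\big)^{2n}|x_k|^2\to0$ by dominated convergence. But $\|L^n\|=\sup_k\big(\frac k{k+1}\big)^n=1$ for all $n$: there is no uniform rate. By (F4), $\sigma(L)=\{\frac k{k+1}:k\ge1\}\cup\{1\}$.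

In finite dimension, strong stability just means spectral radius $<1$. If $L^nx\to0$ for the finitely many vectors $x$ of a basis, then $\|L^n\|\to0$, so $\|L^n\|<1$ for some $n\ge1$, and (F1) gives spectral radius $<1$. The converse is the first example.

## 3. The spectrum off the circle as a candidate criterion

It is known that, if $X$ is finite-dimensional, a linear operator on $X$ has TSP if and only if its spectrum lies in either $\mathbb D$ or $\mathbb C\setminus\overline{\mathbb D}$. The problem treated here comes from Y. Yang and C.A. Morales, "Topological shadowing for linear operators", arXiv:2608.12862 (2026): prove or disprove the same equivalence on an arbitrary Banach space.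

The equivalence is false. The spectral condition is sufficient but not necessary, and what characterizes TSP is pointwise convergence of the orbits to $0$ in one direction of time.

**Theorem 1.** Let $L$ be an invertible bounded operator on a Banach space $X\neq\{0\}$. Then $L$ has TSP if and only if $L$ is strongly stable or $L^{-1}$ is strongly stable.

**Corollary 2.**
(a) If $\sigma(L)\subset\mathbb D$ or $\sigma(L)\subset\mathbb C\setminus\overline{\mathbb D}$, then $L$ has TSP.
(b) The converse is false: $Le_k=\frac k{k+1}e_k$ on $\ell^2(\mathbb N)$, $k\ge1$, has TSP, but $\sigma(L)=\{\frac k{k+1}:k\ge1\}\cup\{1\}$ lies neither in $\mathbb D$ nor in $\mathbb C\setminus\overline{\mathbb D}$.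

*Proof of Corollary 2 from Theorem 1.* (a) If $\sigma(L)\subset\mathbb D$, then $\|L^n\|\to0$ and $L$ is strongly stable. If $\sigma(L)\subset\mathbb C\setminus\overline{\mathbb D}$, then $\sigma(L^{-1})\subset\mathbb D$ by (F1), and $L^{-1}$ is strongly stable. (b) Section 2 shows that $L$ is invertible and strongly stable with this spectrum. The spectrum contains $1\notin\mathbb D$ and $\frac12\notin\mathbb C\setminus\overline{\mathbb D}$. $\square$

By the last paragraph of Section 2, Theorem 1 contains the finite-dimensional result. Two further statements say how much the spectrum can decide, and on which spaces the phenomenon of (b) occurs.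

**Theorem 3.** Let $K\subset\mathbb C\setminus\{0\}$ be nonempty and compact.

1. If $K\subset\mathbb D$ or $K\subset\mathbb C\setminus\overline{\mathbb D}$, every operator with spectrum $K$ has TSP.
2. If $K$ meets both $\mathbb D$ and $\mathbb C\setminus\overline{\mathbb D}$, no operator with spectrum $K$ has TSP.
3. In all other cases ($K\cap\mathbb T\ne\emptyset$, and $K\subset\overline{\mathbb D}$ or $K\cap\mathbb D=\emptyset$), there are two operators with spectrum $K$ on separable Hilbert spaces, one with TSP and one without.

By part 3, no criterion in terms of the spectrum alone can exist.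

**Proposition 4.** If $X$ has an infinite-dimensional complemented subspace with a Schauder basis, then $X$ carries an operator with TSP whose spectrum lies in $\overline{\mathbb D}$ and contains $1$.

## 4. Strict contractions and $\operatorname{diag}(2,\frac12)$ by hand

**A strict contraction, constant tolerance.** Let $\|L\|\le q<1$ and $\epsilon$ be constant. Then the constant $\delta=(1-q)\epsilon$ works. For a $\delta$-pseudo orbit write
$$e_n:=x_n-Lx_{n-1},\qquad y_n:=\sum_{j\le n}L^{n-j}e_j .$$
Then $|y_n|\le\sum_{i\ge0}q^i|e_{n-i}|<\delta/(1-q)=\epsilon$. From $y_n=Ly_{n-1}+e_n$ we get $x_n-y_n=L(x_{n-1}-y_{n-1})$, so $x_n-y_n$ is an exact orbit $L^nx$, and $|L^nx-x_n|=|y_n|<\epsilon$. The correction $y_n$ is the accumulated error of the past.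

**A hyperbolic matrix.** Let $L=\operatorname{diag}(2,\frac12)$ on $\mathbb C^2$ with the maximum norm. We check that it fails TSP. Let $\epsilon(x)=e^{-|x|}$, let $\delta$ be any tolerance, $v=(1,1)$, and $0<t<\delta(v)$. Put $x_n=L^nv$ for $n<0$ and $x_n=(1+t)L^nv$ for $n\ge0$. The only error is $t|v|=t<\delta(v)$, so this is a $\delta$-pseudo orbit. Suppose $z=(z_1,z_2)$ $\epsilon$-shadows it.

For $n\ge0$, the first coordinates give $2^n|z_1-(1+t)|<1$, so $z_1=1+t$. Then $|L^nz|\ge2^n$, hence $\epsilon(L^nz)\le e^{-2^n}$, and the second coordinates give $2^{-n}|z_2-(1+t)|<e^{-2^n}$. Letting $n\to\infty$, $z_2=1+t$. For $n=-m<0$, the second coordinates give $2^m|z_2-1|<1$, so $z_2=1$. This is a contradiction.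

The orbit of $v$ escapes in both directions of time, and a decaying $\epsilon$ makes the future fix $z=(1+t)v$ while the past forbids it. In Section 8 this mechanism is extended to orbits that need not be unbounded. In the identity example of Section 1 the mechanism is different: $\delta$ has a positive minimum on a compact set, so a pseudo orbit can drift.

## 5. Why tolerances depending on $|x|$ fail for $\operatorname{diag}(\frac k{k+1})$

To prove that strongly stable operators have TSP, a sensible first attempt is to repeat the summation of Section 4 with $\delta$ constant, or at least $\delta(x)=g(|x|)$ with $g:[0,\infty)\to(0,\infty)$ continuous. This fails for $L=\operatorname{diag}(\frac k{k+1})$, even when $\epsilon$ is constant.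

Let $\epsilon>0$ be a constant and $a=2\epsilon$. The constant sequence $x_n=ae_k$ has error
$$|Lx_n-x_{n+1}|=a-\tfrac{k}{k+1}a=\tfrac a{k+1},\qquad |Lx_n|=\tfrac{k}{k+1}a\in[\tfrac a2,a].$$
As $g$ has a positive minimum on $[\frac a2,a]$, the sequence is a $\delta$-pseudo orbit once $k$ is large. If $z$ shadowed it, then $|L^nz-ae_k|<\epsilon$ for all $n$; since $L^nz\to0$, this gives $a\le\epsilon$, a contradiction.

So the break occurs at the bound for $y_n$. The geometric factor $q^{n-j}$ is gone, and all that $|L|\le1$ gives is $|y_n|\le\sum_{j\le n}|e_j|$, a sum over infinitely many errors. The norm of a point does not say how long its orbit needs to come close to $0$.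

What gets past this is to let the tolerance itself supply the geometric factor. We count, continuously in $x$, the time $\tau(x)$ that the forward orbit of $x$ spends outside a small ball around $0$, and we take $\delta$ of size about $4^{-\tau(x)}$. Each step of an orbit outside the ball lowers $\tau$ by one and raises the permitted error by the factor $4$, so past errors are summable against the present one. Inside the small ball no sum is needed: all points there are close to each other compared with $\epsilon(0)$.

## 6. Five lemmas on tolerances and norms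

**Lemma 5 (equivalent norms).** TSP does not change if the norm is replaced by an equivalent one.

*Proof.* Let $c|x|\le|x|_*\le C|x|$ with $c,C>0$, and let TSP hold for $|\cdot|$. Both norms give the same continuous functions. Given $\epsilon$, choose $\delta'$ for $\epsilon/C$ and $|\cdot|$, and put $\delta=c\delta'$. If $|Lx_n-x_{n+1}|_*<c\,\delta'(Lx_n)$ for all $n$, then $|Lx_n-x_{n+1}|<\delta'(Lx_n)$. So some $x$ satisfies $|L^nx-x_n|<\epsilon(L^nx)/C$, and hence $|L^nx-x_n|_*<\epsilon(L^nx)$ for all $n$. $\square$

**Lemma 6 (Lipschitz minorants).** For $\epsilon\in C^+(X)$ the function $\varphi(x)=\inf_y(\epsilon(y)+|x-y|)$ is $1$-Lipschitz, and $0<\varphi\le\epsilon$.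

*Proof.* It is an infimum of $1$-Lipschitz functions of $x$ bounded below by $0$, so it is $1$-Lipschitz. Taking $y=x$ gives $\varphi\le\epsilon$. If $\epsilon\ge a>0$ on the ball $B(x,\rho)$, then the term is at least $a$ for $y\in B(x,\rho)$ and at least $\rho$ otherwise, so $\varphi(x)\ge\min(a,\rho)>0$. $\square$

**Lemma 7 (inverses).** $L$ has TSP if and only if $L^{-1}$ has TSP.

*Proof.* It is enough to show that TSP for $L^{-1}$ gives TSP for $L$; then exchange the roles. Given $\epsilon$, let $\delta'$ work for $L^{-1}$ and $\epsilon$. By Lemma 6 we may assume that $\delta'$ is $1$-Lipschitz. Put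
$$\delta(y)=\frac{\delta'(L^{-1}y)}{2\|L^{-1}\|}.$$
Let $(x_n)$ be a $\delta$-pseudo orbit of $L$ and $w_n=x_{-n}$. Fix $n$, and put $m=-n-1$ and $h=L^{-1}e_{m+1}$ with $e_{m+1}=x_{m+1}-Lx_m$. Then $w_{n+1}=x_m$ and $L^{-1}w_n=L^{-1}x_{m+1}=x_m+h$, so the error of $(w_n)$ at this step is $|h|$. Since $|e_{m+1}|<\delta(Lx_m)=\delta'(x_m)/(2\|L^{-1}\|)$, we have $|h|<\delta'(x_m)/2$. Hence
$$\delta'(L^{-1}w_n)=\delta'(x_m+h)\ge\delta'(x_m)-|h|>|h|.$$
So $(w_n)$ is a $\delta'$-pseudo orbit of $L^{-1}$, and some $x$ satisfies $|L^{-n}x-x_{-n}|<\epsilon(L^{-n}x)$ for all $n\in\mathbb Z$. This says that $x$ $\epsilon$-shadows $(x_n)$ for $L$. $\square$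

**Lemma 8 (scale of constancy).** For $\beta\in C^+(X)$ there is $\gamma\in C^+(X)$ such that $|x-y|<\gamma(x)$ implies $\frac12\beta(x)\le\beta(y)\le2\beta(x)$.

*Proof.* Let $b=\log_2\beta$ and
$$\gamma(x)=\inf_y\Big(|x-y|+\max\big(0,\,1-|b(x)-b(y)|\big)\Big).$$
For each $y$, replacing $x$ by $x'$ changes the bracket by at most $|x-x'|+|b(x)-b(x')|$. Hence $|\gamma(x)-\gamma(x')|\le|x-x'|+|b(x)-b(x')|$, and $\gamma$ is continuous. Given $x$, choose $\rho>0$ with $|b(x)-b(y)|<\frac12$ on $B(x,\rho)$. For $y$ in this ball the second term exceeds $\frac12$, and for other $y$ the first is at least $\rho$; so $\gamma(x)\ge\min(\rho,\frac12)>0$. Finally, if $|b(x)-b(y)|\ge1$, then this $y$ shows $\gamma(x)\le|x-y|$. So $|x-y|<\gamma(x)$ forces $|b(x)-b(y)|<1$, which gives the assertion. $\square$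

**Lemma 9 (renorming).** If all forward orbits of $L$ are bounded, there is an equivalent norm in which $|Lx|\le|x|$ for all $x$.

*Proof.* By (F2), $M=\sup_{n\ge0}\|L^n\|<\infty$. Put $|x|_*=\sup_{n\ge0}|L^nx|$. Then $|x|\le|x|_*\le M|x|$, and $|Lx|_*=\sup_{n\ge1}|L^nx|\le|x|_*$. $\square$

## 7. Strongly stable operators have TSP

Suppose $L$ or $L^{-1}$ is strongly stable. By Lemma 7 we may assume that $L$ is. Convergent sequences are bounded, so Lemmas 9 and 5 let us assume $|Lx|\le|x|$ for all $x$; strong stability is unaffected by an equivalent norm. Fix $\epsilon\in C^+(X)$.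

**Step 1: a minorant of $\epsilon$ that does not decrease along orbits.** We need this so that later only the time $\tau$ matters. Let $\varphi\le\epsilon$ be as in Lemma 6, and put
$$\eta(x)=\inf_{n\ge0}\varphi(L^nx).$$

* $\eta$ is $1$-Lipschitz, because each $x\mapsto\varphi(L^nx)$ is, by $|L^nx-L^nx'|\le|x-x'|$.
* $\eta>0$, because all terms are positive and $\varphi(L^nx)\to\varphi(0)>0$.
* $\eta\le\varphi\le\epsilon$. Also $\eta(Lx)\ge\eta(x)$, since the infimum for $Lx$ runs over fewer terms.
* $\eta(x)\le\lim_n\varphi(L^nx)=\varphi(0)=\eta(0)$.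

Put $r=\eta(0)/16$. Then $0<\eta\le16r$ everywhere. The small ball will have radius $r$.

**Step 2: a continuous clock.** We count the time spent outside the ball. Let $\chi:[0,\infty)\to[0,1]$ be continuous with $\chi=0$ on $[0,r/2]$ and $\chi=1$ on $[r,\infty)$, and put
$$\tau(x)=\sum_{n\ge0}\chi(|L^nx|).$$
Given $x_0$, strong stability gives $N$ with $|L^Nx_0|<r/2$. The same inequality holds for all $x$ in a neighborhood of $x_0$, and there $|L^nx|<r/2$ for all $n\ge N$ because $L$ is a contraction. So on that neighborhood only the terms with $n<N$ can be nonzero, and $\tau$ is finite and continuous. Shifting the sum gives $\tau(Lx)=\tau(x)-\chi(|x|)$.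

**Step 3: a function that grows by the factor $4$ outside the ball.** Put
$$\beta(x)=4^{-\tau(x)}\eta(x)\in C^+(X).$$
Then $\beta\le\eta\le16r$. Moreover $\beta(Lx)=4^{\chi(|x|)}4^{-\tau(x)}\eta(Lx)\ge4^{\chi(|x|)}\beta(x)$, so
$$\beta(Lx)\ge4\beta(x)\quad\text{whenever }|x|\ge r.\tag{1}$$

**Step 4: the choice of $\delta$ and its effect on errors.** Growth along exact orbits must be transferred to pseudo orbits. Lemma 8 costs a factor $2$, which is why (1) was arranged with $4$. Let $\gamma$ be as in Lemma 8 for $\beta$, and set
$$\delta=\min(\gamma,\beta/32).$$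
Let $(x_n)$ be a $\delta$-pseudo orbit and $e_n=x_n-Lx_{n-1}$. Since $|e_n|<\gamma(Lx_{n-1})$, Lemma 8 gives $\frac12\beta(Lx_{n-1})\le\beta(x_n)\le2\beta(Lx_{n-1})$. Therefore
$$|e_n|<\tfrac1{32}\beta(Lx_{n-1})\le\tfrac1{16}\beta(x_n),\qquad \beta(x_n)\ge2\beta(x_{n-1})\ \text{ if }|x_{n-1}|\ge r,\tag{2}$$
the second part because $\beta(x_n)\ge\frac12\beta(Lx_{n-1})\ge2\beta(x_{n-1})$ by (1).

Now let $m\le n$ and $|x_j|\ge r$ for all $m\le j<n$. By iterating (2), $\beta(x_j)\le2^{-(n-j)}\beta(x_n)$ for $m\le j\le n$. Hence
$$\sum_{j=m}^n|e_j|\le\tfrac1{16}\sum_{j=m}^n2^{-(n-j)}\beta(x_n)\le\tfrac18\beta(x_n)\le\tfrac18\eta(x_n)\le2r.\tag{3}$$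
This replaces the geometric series of Section 4.

**Step 5: once in the ball, the pseudo orbit stays near it.** We claim:
$$\text{if }|x_{n_0}|<r,\text{ then }|x_n|<3r\text{ for all }n\ge n_0.\tag{4}$$
Let $k$ be the largest index in $[n_0,n]$ with $|x_k|<r$. If $k=n$ we are done. If $k<n$, then $|x_j|\ge r$ for $k<j\le n$, and
$$x_n=L^{n-k}x_k+\sum_{j=k+1}^nL^{n-j}e_j .$$
As $L$ is a contraction, (3) with $m=k+1$ gives $|x_n|<r+2r=3r$.

**Step 6: pseudo orbits in the ball at arbitrarily negative times.** Suppose $|x_n|<r$ for arbitrarily negative $n$. By (4), $|x_n|<3r<16r=\eta(0)\le\epsilon(0)$ for all $n\in\mathbb Z$. Since $L^n0=0$, the point $0$ $\epsilon$-shadows $(x_n)$.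

**Step 7: pseudo orbits coming from outside.** In the remaining case $|x_n|\ge r$ for all sufficiently negative $n$. If $|x_n|\ge r$ held for all $n$, then (2) would give $\beta(x_n)\ge2^n\beta(x_0)$ for $n\ge0$, contradicting $\beta\le16r$. So there is a first index $n_0$ with $|x_{n_0}|<r$, and $|x_j|\ge r$ for all $j<n_0$.

We now correct by the accumulated past errors, but only up to time $n_0$. For $n\le n_0$ put $y_n=\sum_{j\le n}L^{n-j}e_j$. Estimate (3) holds for every $m\le n$, and $|L^{n-j}e_j|\le|e_j|$; so the series converges absolutely and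
$$|y_n|\le\tfrac18\eta(x_n)\le2r\qquad(n\le n_0).\tag{5}$$
Since $y_n=Ly_{n-1}+e_n$, we have $x_n-y_n=L(x_{n-1}-y_{n-1})$ for $n\le n_0$. Let $x=L^{-n_0}(x_{n_0}-y_{n_0})$. Then $L^nx=x_n-y_n$ for all $n\le n_0$.

*Times $n\le n_0$.* Here $|L^nx-x_n|=|y_n|\le\frac18\eta(x_n)$. As $\eta$ is $1$-Lipschitz, $\eta(L^nx)\ge\eta(x_n)-|y_n|\ge\frac78\eta(x_n)$. So $|L^nx-x_n|\le\frac17\eta(L^nx)<\epsilon(L^nx)$.

*Times $n>n_0$.* Here $|L^nx|\le|L^{n_0}x|\le|x_{n_0}|+|y_{n_0}|<r+2r=3r$, and $|x_n|<3r$ by (4). So
$$|L^nx-x_n|<6r<13r<\eta(0)-|L^nx|\le\eta(L^nx)\le\epsilon(L^nx).$$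

Hence $x$ $\epsilon$-shadows $(x_n)$, and $L$ has TSP. This proves the "if" part of Theorem 1, and with it Corollary 2. $\square$

## 8. TSP forces relatively compact orbits in one direction of time

Now let $L$ have TSP. In finite dimension, a spectral value on $\mathbb T$ would be an eigenvalue, and the drift of Section 1 could be run along the orbit of its eigenvector. In infinite dimension it need not be an eigenvalue: for $\operatorname{diag}(\frac k{k+1})$ the spectral value $1$ is not one, and this operator has TSP by Section 7. So we argue with orbits instead of spectral values. There are two tools. A non-compact orbit lets $\epsilon$ decay along it and fix the shadowing point, as for $\operatorname{diag}(2,\frac12)$. A compact orbit bounds $\delta$ from below and permits drift, as for the identity.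

**Definition.** $K^{\pm}$ is the set of all $x\in X$ such that $\{L^{\pm n}x:n\ge0\}$ is relatively compact.

*Example.* For $L=\operatorname{diag}(2,\frac12)$ on $\mathbb C^2$, $K^+=\{0\}\times\mathbb C$ and $K^-=\mathbb C\times\{0\}$. For the bilateral shift $Le_k=e_{k+1}$ on $\ell^2(\mathbb Z)$, the vector $e_0$ lies in neither set: the points $e_n$ have mutual distances $\sqrt2$, though they are bounded.

Both sets are linear subspaces: if the orbits of $x,y$ lie in compact sets $Q,Q'$, then that of $ax+by$ lies in the compact set $aQ+bQ'$.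

**Proposition 10.** If $L$ has TSP, then $K^+=X$ or $K^-=X$.

*Proof.* Suppose not.

**Step 1: a vector outside both subspaces.** Choose $a\notin K^+$ and $b\notin K^-$. If $a\notin K^-$ or $b\notin K^+$, we have one. Otherwise $a\in K^-$ and $b\in K^+$, and then $a+b$ lies in neither. So there is $v\notin K^+\cup K^-$, and $v\ne0$.

**Step 2: separated segments along the orbit of $v$.** These are the places where $\epsilon$ will be small. We claim that there are $1\le n_1<n_2<\cdots$, $t_0\in(0,1]$ and $\rho>0$ such that the sets
$$S_j=\{sL^{n_j}v:1\le s\le1+t_0\}$$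
satisfy $\operatorname{dist}(S_i,S_j)\ge\rho$ for $i\ne j$. Write $a_j=L^{n_j}v$.

*Unbounded forward orbit.* Choose successively $n_1<n_2<\cdots$ with $n_1\ge1$, $|a_1|\ge1$ and $|a_{j+1}|\ge3|a_j|$, and let $t_0=1$. For $i<j$ and $s,s'\in[1,2]$,
$$|s'a_j-sa_i|\ge|a_j|-2|a_i|\ge3|a_i|-2|a_i|=|a_i|\ge1,$$
so $\rho=1$ works.

*Bounded forward orbit, $|L^nv|\le C$ for $n\ge0$, with $C>0$.* As $X$ is complete and the orbit is not relatively compact, it is not totally bounded. So there is $\rho'>0$ such that no finite family of balls of radius $\rho'$ centered at points of the orbit covers the orbit. Start with $n_1=1$. Given $n_j$, some $L^nv$ has distance at least $\rho'$ from all of $v,Lv,\dots,L^{n_j}v$; necessarily $n>n_j$, and we put $n_{j+1}=n$. Then $|a_i-a_j|\ge\rho'$ for $i\ne j$. Let $t_0=\min(1,\rho'/(4C))$. For $s,s'\in[1,1+t_0]$,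
$$|s'a_j-sa_i|\ge|a_j-a_i|-(s'-1)|a_j|-(s-1)|a_i|\ge\rho'-2t_0C\ge\rho'/2,$$
so $\rho=\rho'/2$ works.

The same argument for $L^{-1}$ gives $1\le m_1<m_2<\cdots$ and separated segments $S'_j=\{sL^{-m_j}v:1\le s\le1+t_0\}$. Decreasing $t_0$ shrinks the segments and does not decrease distances, so we may use common values of $t_0$ and $\rho$ for both families.

**Step 3: a tolerance that decays along the segments.** It must decay fast enough to beat $\|L^{-n_j}\|$ and $\|L^{m_j}\|$. Let
$$\epsilon_j=\frac1{j(1+\|L^{-n_j}\|)},\qquad\epsilon'_j=\frac1{j(1+\|L^{m_j}\|)},$$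
$$\epsilon(x)=\tfrac12\min\Big(\inf_j\big(\epsilon_j+\operatorname{dist}(x,S_j)\big),\ \inf_j\big(\epsilon'_j+\operatorname{dist}(x,S'_j)\big)\Big).$$
This is $\frac12$-Lipschitz. It is positive: for given $x$, at most one $j$ has $\operatorname{dist}(x,S_j)<\rho/2$, since two such indices would give $\operatorname{dist}(S_i,S_j)<\rho$. Hence the first infimum is at least $\rho/2$, or at least $\min(\epsilon_j,\rho/2)$ for that single $j$. The second infimum is treated in the same way. So $\epsilon\in C^+(X)$. On $S_j$ we have $2\epsilon\le\epsilon_j$, and on $S'_j$ we have $2\epsilon\le\epsilon'_j$.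

**Step 4: a single jump that cannot be shadowed.** Let $\delta$ correspond to $\epsilon$ by TSP. Choose $t\in(0,t_0]$ with $t|v|<\delta(v)$, and put
$$x_n=L^nv\ (n<0),\qquad x_n=(1+t)L^nv\ (n\ge0).$$
The only nonzero error is $|Lx_{-1}-x_0|=t|v|<\delta(v)=\delta(Lx_{-1})$. So $(x_n)$ is a $\delta$-pseudo orbit, and some $z$ $\epsilon$-shadows it. As $\epsilon$ is $\frac12$-Lipschitz,
$$|L^nz-x_n|<\epsilon(L^nz)\le\epsilon(x_n)+\tfrac12|L^nz-x_n|,\quad\text{so}\quad|L^nz-x_n|<2\epsilon(x_n).$$

*The future fixes $z=(1+t)v$.* For $n=n_j$ we have $x_n=(1+t)L^{n_j}v\in S_j$, so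
$$|z-(1+t)v|\le\|L^{-n_j}\|\,|L^{n_j}z-x_{n_j}|\le\|L^{-n_j}\|\epsilon_j\le\tfrac1j .$$

*The past fixes $z=v$.* For $n=-m_j$ we have $x_n=L^{-m_j}v\in S'_j$, so $|z-v|\le\|L^{m_j}\|\epsilon'_j\le\frac1j$.

Letting $j\to\infty$ in both, $z=(1+t)v$ and $z=v$, which contradicts $tv\ne0$. $\square$

## 9. Relatively compact orbits and TSP force strong stability

**Conclusion of the proof of Theorem 1.** Let $L$ have TSP. By Lemma 7, $L^{-1}$ has TSP too. So by Proposition 10 we may assume, after exchanging $L$ and $L^{-1}$ if necessary, that $K^+=X$. We show that $L$ is strongly stable.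

**Step 1: reduction to a contraction.** All forward orbits are relatively compact, hence bounded. By Lemmas 9 and 5 we may assume $|Lx|\le|x|$ for all $x$; relative compactness and strong stability are unaffected by an equivalent norm.

**Step 2: a compact invariant set on a sphere.** This is where a pseudo orbit will be able to drift. Suppose $L^np\not\to0$ for some $p$. Then $|L^np|$ is nonincreasing with a limit $\ell>0$. Let $\Omega$ be the set of limits of sequences $L^{n_j}p$ with $n_j\to\infty$, that is,
$$\Omega=\bigcap_{N\ge0}\overline{\{L^np:n\ge N\}} .$$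
As a decreasing intersection of nonempty compact sets, $\Omega$ is nonempty and compact. If $w=\lim L^{n_j}p$, then $Lw=\lim L^{n_j+1}p$ and $L^{-1}w=\lim L^{n_j-1}p$ also lie in $\Omega$, so $L\Omega=\Omega$. Also $|w|=\lim|L^{n_j}p|=\ell$ for all $w\in\Omega$. Fix $w\in\Omega$. Then
$$L^nw\in\Omega\quad\text{and}\quad|L^nw|=\ell\qquad\text{for all }n\in\mathbb Z.$$
The set $C=\{su:1\le s\le2,\ u\in\Omega\}$ is compact, as the continuous image of $[1,2]\times\Omega$.

**Step 3: a drift from $w$ to twice its orbit.** A contraction cannot follow it. Let $\epsilon\equiv\ell/4$, let $\delta$ correspond to $\epsilon$ by TSP, let $\delta_0=\min_C\delta>0$, and choose $N\in\mathbb N$ with $\ell/N<\delta_0$. Let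
$$s_n=1\ (n\le0),\qquad s_n=1+\tfrac nN\ (0\le n\le N),\qquad s_n=2\ (n\ge N),\qquad x_n=s_nL^nw .$$
Then $Lx_n=s_nL^{n+1}w\in C$ and
$$|Lx_n-x_{n+1}|=|s_n-s_{n+1}|\,|L^{n+1}w|\le\tfrac{\ell}{N}<\delta_0\le\delta(Lx_n).$$
So $(x_n)$ is a $\delta$-pseudo orbit, and some $z$ $\epsilon$-shadows it. At $n=0$, $|z-w|<\ell/4$ gives $|z|<\frac54\ell$. At $n=N$, $|L^Nz-2L^Nw|<\ell/4$ gives $|L^Nz|>\frac74\ell$. This contradicts $|L^Nz|\le|z|$. Hence $L$ is strongly stable, and Theorem 1 is proved. $\square$

The proof of Theorem 1 nowhere uses complex scalars, so it works for real scalars as well.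

## 10. Two operators with the same spectrum: proof of Theorem 3

**Part 1.** This is Corollary 2(a).

**Part 2: the spectrum under TSP.** If $L$ has TSP, then by Theorem 1 $L$ or $L^{-1}$ is strongly stable, hence has bounded powers by (F2), hence has spectral radius at most $1$ by (F1). So $\sigma(L)\subset\overline{\mathbb D}$ or $\sigma(L)\cap\mathbb D=\emptyset$. Neither holds if $\sigma(L)=K$ meets both $\mathbb D$ and $\mathbb C\setminus\overline{\mathbb D}$.

**Part 3.** First we check the description of the remaining cases. If neither 1 nor 2 applies, then $K$ does not meet both $\mathbb D$ and $\mathbb C\setminus\overline{\mathbb D}$, so $K\subset\overline{\mathbb D}$ or $K\cap\mathbb D=\emptyset$; and since $K\not\subset\mathbb D$ and $K\not\subset\mathbb C\setminus\overline{\mathbb D}$, $K$ meets $\mathbb T$. By Lemma 7 and (F1) we may replace $L$ by $L^{-1}$ and $K$ by $\{1/\lambda:\lambda\in K\}$. So we assume $K\subset\overline{\mathbb D}$ and $K\cap\mathbb T\ne\emptyset$.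

**Step 1: an operator without TSP.** Take a diagonal operator on $\ell^2(\mathbb N)$ whose diagonal is a sequence in $K$ with dense range in $K$ (repetitions allowed) that contains some $\lambda_0\in\mathbb T$. By (F4) its spectrum is $\overline K=K$, and it is invertible since $0\notin K$. If $u$ is an eigenvector for $\lambda_0$, then $|L^{\pm n}u|=|u|$ for all $n$, so neither $L$ nor $L^{-1}$ is strongly stable. By Theorem 1 there is no TSP.

**Step 2: a strongly stable operator with spectrum $\{1\}$.** It will be the building block for the points of $K$ on $\mathbb T$. Let $Vf(t)=\int_0^tf$ be the Volterra operator on $L^2[0,1]$. For $n\ge1$,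
$$|V^nf(t)|=\Big|\int_0^t\frac{(t-s)^{n-1}}{(n-1)!}f(s)\,ds\Big|\le\frac{\|f\|}{(n-1)!},$$
so $\|V^n\|^{1/n}\to0$ and $\sigma(V)=\{0\}$. Hence $T=(I+V)^{-1}$ exists and $\sigma(T)=\{1\}$.

With $F=Vf$ we have $F'=f$ almost everywhere and $F(0)=0$, so
$$\operatorname{Re}\langle Vf,f\rangle=\operatorname{Re}\int_0^1F\,\overline{F'}=\tfrac12\int_0^1(|F|^2)'=\tfrac12\Big|\int_0^1f\Big|^2\ge0 .$$
Therefore
$$\|(I+V)f\|^2=\|f\|^2+2\operatorname{Re}\langle Vf,f\rangle+\|Vf\|^2\ge\|f\|^2+\|Vf\|^2.\tag{6}$$
In particular $\|T\|\le1$. Put $f=T^{n+1}x$ in (6); then $(I+V)f=T^nx$, so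
$$\|T^nx\|^2\ge\|T^{n+1}x\|^2+\|VT^{n+1}x\|^2 .$$
Summing over $n\ge0$, and using that $V$ and $T$ commute, $\sum_{n\ge1}\|T^nVx\|^2\le\|x\|^2$. So $T^ny\to0$ for all $y$ in the range of $V$. This range contains all $C^1$ functions vanishing at $0$, so it is dense. By (F3), $T$ is strongly stable. For $K=\{1\}$, the operators $I$ and $T$ already form the required pair.

**Step 3: assembling an operator with spectrum $K$ and TSP.** Let $(\mu_i)$ be a countable dense subset of $K\cap\mathbb D$ (possibly empty) and $(\lambda_k)$ a countable dense subset of $K\cap\mathbb T$. Let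
$$L=\operatorname{diag}(\mu_i)\ \oplus\ \bigoplus_k\lambda_kT$$
on the corresponding $\ell^2$-direct sum, a separable Hilbert space. Since $|\mu_i|<1$, $|\lambda_k|=1$ and $\|T\|\le1$, we have $\|L\|\le1$. On each summand the powers tend to $0$ pointwise, hence they do so on the dense subspace of finite sums, and (F3) shows that $L$ is strongly stable.

*Spectrum of the first part.* By (F4), which holds equally for finite diagonals, it is $\overline{K\cap\mathbb D}\subset K$, where the closure of the empty set is empty.

*Spectrum of the second part.* If $\mu-\bigoplus_k\lambda_kT$ is invertible, then each $\mu-\lambda_kT$ is bijective: it is injective as a restriction, and for $y$ in the $k$-th summand the $k$-th component of the preimage of $y$ is mapped to $y$. So the spectrum of the sum contains $\sigma(\lambda_kT)=\{\lambda_k\}$ for all $k$, and being closed it contains $K\cap\mathbb T$. Conversely, let $\mu\notin K\cap\mathbb T$. Then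
$$\mu-\lambda_kT=\lambda_k(\mu\overline{\lambda_k}-T),$$
and the points $\mu\overline{\lambda_k}$ lie in the compact set $\{\mu\overline\lambda:\lambda\in K\cap\mathbb T\}$. It does not contain $1$, since $\mu\overline\lambda=1$ with $|\lambda|=1$ means $\mu=\lambda$. The resolvent of $T$ is continuous on $\mathbb C\setminus\{1\}$, hence bounded on this compact set. So the operators $\mu-\lambda_kT$ have uniformly bounded inverses, the direct sum of these inverses is bounded, and $\mu$ is not in the spectrum of the second part. That spectrum is therefore $K\cap\mathbb T$.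

The spectrum of a direct sum of two operators is the union of the spectra, so
$$\sigma(L)=\overline{K\cap\mathbb D}\cup(K\cap\mathbb T)=K .$$
As $0\notin K$, $L$ is invertible, and it has TSP by Theorem 1. $\square$

## 11. Diagonal operators along a Schauder basis: proof of Proposition 4

**Definition (Schauder basis, complemented subspace).** A Schauder basis of a Banach space $Y$ is a sequence $(e_k)_{k\ge1}$ such that every $x\in Y$ has a unique expansion $x=\sum_kx_ke_k$, convergent in norm. The partial sum projections $P_kx=\sum_{i\le k}x_ie_i$ then satisfy $\|P_k\|\le C$ for some constant $C$ (textbook fact). A closed subspace $Y\subset X$ is complemented if $X=Y\oplus Z$ with $Z$ closed; the projections onto $Y$ and $Z$ are then bounded.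

*Example.* The unit vectors form a Schauder basis of $\ell^p(\mathbb N)$, $1\le p<\infty$, with $C=1$. In a Hilbert space, every closed subspace is complemented by its orthogonal complement.

*Proof of Proposition 4.* Let $X=Y\oplus Z$, with both summands closed, $Y$ infinite-dimensional with Schauder basis $(e_k)_{k\ge1}$, and $\|P_k\|\le C$.

**Step 1: monotone diagonals are bounded.** The basis need not be orthogonal in any sense, so boundedness of a diagonal operator has to be proved. Let $(a_k)$ be a monotone sequence in $[0,2]$ with limit $a_\infty$. With $P_0=0$ and $x_ke_k=P_kx-P_{k-1}x$, summation by parts gives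
$$\sum_{k=1}^Na_kx_ke_k=a_NP_Nx-\sum_{k=1}^{N-1}(a_{k+1}-a_k)P_kx .$$
Here $a_NP_Nx\to a_\infty x$. By monotonicity $\sum_k|a_{k+1}-a_k|\,|P_kx|\le|a_\infty-a_1|\,C|x|\le2C|x|$, so the last sum converges absolutely. Hence
$$\operatorname{diag}(a_k)x:=\sum_ka_kx_ke_k=a_\infty x-\sum_{k\ge1}(a_{k+1}-a_k)P_kx$$
is well defined, and its norm is at most $2+2C$.

**Step 2: a strongly stable operator on $Y$.** Let $A=\operatorname{diag}(\frac k{k+1})$. For each $n\ge0$ the sequence $\big(\frac k{k+1}\big)^n$ is monotone in $[0,1]$, and $\frac{k+1}k$ decreases from $2$ to $1$. So $\operatorname{diag}\big((\frac k{k+1})^n\big)$ and $\operatorname{diag}(\frac{k+1}k)$ are bounded by Step 1. Comparing values on the $e_k$, whose span is dense, we see that they are $A^n$ and $A^{-1}$. Thus $A$ is invertible and $\sup_{n\ge0}\|A^n\|\le2+2C$. Since $A^ne_k=\big(\frac k{k+1}\big)^ne_k\to0$ for each $k$, (F3) shows that $A$ is strongly stable.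

**Step 3: extension to $X$.** Let $L=A\oplus\frac12I_Z$. It is invertible and strongly stable, so it has TSP by Theorem 1. By (F2) its powers are bounded, so $\sigma(L)\subset\overline{\mathbb D}$ by (F1). The numbers $\frac k{k+1}$ are eigenvalues of $L$ and accumulate at $1$; as $\sigma(L)$ is closed, $1\in\sigma(L)$. $\square$
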